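\title{Blow-up points of the mean field equation on an annulus form a regular polygon}

\begin{abstract}
When solutions of the mean field equation on a planar annulus blow up at $m$ points, these points solve a finite system of equations written in terms of the Green and Robin functions of the annulus. We show that the solutions of this system in distinct points are exactly the regular $m$-gons centered at the origin and inscribed in one explicitly determined circle. In particular the blow-up points always form such a polygon, as conjectured by Grossi and Takahashi. The proof places the system in a one-parameter family of equilibrium problems on a torus, solves the problem for large values of the parameter, and shows that every equilibrium can be deformed so that the parameter increases.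
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $0<a<b$, let $A=\{x\in\mathbb{R}^2: a<|x|<b\}$, and consider the mean field equation
\begin{equation}\label{eq:mfe}
-\Delta u=\lambda\,\frac{e^u}{\int_A e^u\,dx}\quad\text{in }A,\qquad u=0\quad\text{on }\partial A,
\end{equation}
with a parameter $\lambda>0$. Let $G_A(x,y)=-\log|x-y|+h(x,y)$ be the Dirichlet Green function of $-\Delta$ on $A$, normalized without the factor $\frac1{2\pi}$: for each $y\in A$ the function $h(\cdot,y)$ is harmonic in $A$ and equals $\log|x-y|$ for $x\in\partial A$. The Robin function of $A$ is $R_A(x)=-h(x,x)$.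

The following facts are known (Nagasaki--Suzuki, Brezis--Merle, Ma--Wei). Let $u_n$ solve \eqref{eq:mfe} with $\lambda=\lambda_n\to\lambda_0\in(0,\infty)$ and $\|u_n\|_{L^\infty(A)}\to\infty$. Then, up to a subsequence, $\lambda_0=8\pi m$ for some $m\in\mathbb{N}$, there are $m$ distinct points $P_1,\dots,P_m\in A$, the \emph{blow-up points} of the (sub)sequence, such that
\[
\lambda_n\frac{e^{u_n}}{\int_A e^{u_n}\,dx}\rightharpoonup 8\pi\sum_{j=1}^m\delta_{P_j},
\]
and these points satisfy
\begin{equation}\label{eq:S}
\frac12\nabla R_A(P_j)=\sum_{i\ne j}\nabla_xG_A(P_j,P_i),\qquad j=1,\dots,m.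
\end{equation}
Where can the blow-up points lie? The system \eqref{eq:S} is a necessary condition, and it has one visible family of candidate solutions. Identify $\mathbb{R}^2$ with $\mathbb{C}$ and call a set $\{Pe^{2\pi ik/m}:0\le k<m\}$ with $P\neq0$ a \emph{regular $m$-gon centered at $0$}; for $m=1$ this is a point, for $m=2$ a pair $\pm P$. For such a set the rotation by $2\pi/m$ makes the $m$ equations \eqref{eq:S} equivalent, and the reflection in the line through $0$ and $P_j$ shows that both sides of the $j$-th equation are radial vectors. One scalar equation for the radius remains. It is known that $P_1=-P_2$ when $m=2$, and Grossi and Takahashi \cite{GT} state as an open conjecture that for every $m$ the blow-up points are the vertices of a regular $m$-gon centered at the origin.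

Symmetry suggests this answer but does not prove it. Since $G_A$ is symmetric, \eqref{eq:S} describes the critical points of
\[
\mathcal H(P_1,\dots,P_m)=\sum_{i\ne j}G_A(P_i,P_j)-\sum_jR_A(P_j).
\]
For $m\ge2$ this function tends to $+\infty$ when two points collide inside $A$. It tends to $-\infty$ when one point alone approaches $|x|=b$, because comparison with the Green function of the disk $|x|<b$ gives $R_A(x)\ge-\log\big((b^2-|x|^2)/b\big)$. So $\mathcal H$ is neither convex nor concave, and nothing excludes a priori critical points whose vertices lie on several circles.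

We prove the conjecture by solving \eqref{eq:S} completely. Put $L=\log(b/a)$, and for $m\ge1$ and $0<s<L$ let
\begin{equation}\label{eq:mum}
\mu_m(s)=m\Big(\frac sL-\frac12\Big)+\frac m2\sum_{k\ge0}\Big[\coth\big(m((k+1)L-s)\big)-\coth\big(m(s+kL)\big)\Big].
\end{equation}

\begin{theorem}\label{thm:main}
Let $m\ge1$ and $0<a<b$, and let $P_1,\dots,P_m\in A$ be distinct. Then \eqref{eq:S} holds if and only if the $P_j$ are the vertices of a regular $m$-gon centered at $0$ with circumradius $r_m=ae^{s_m}$, where $s_m$ is the unique solution of $\mu_m(s)=\frac12$. Moreover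
\[
\sqrt{ab}<r_m<\sqrt{ab}\,(b/a)^{1/(2m)}.
\]
\end{theorem}

Blow-up points are $m$ distinct points of $A$ satisfying \eqref{eq:S}, so we obtain the following.

\begin{corollary}\label{cor:blowup}
For all $m\ge1$ and $0<a<b$, the blow-up points of any blowing-up sequence of solutions of \eqref{eq:mfe} with $\lambda_n\to8\pi m$ are the vertices of a regular $m$-gon centered at $0$, of circumradius $r_m$.
\end{corollary}

\begin{remark}\label{rem:existence}
Del Pino, Kowalczyk and Musso \cite{DKM} proved that on a bounded smooth planar domain $D$ that is not simply connected, for each $m\ge1$ there are solutions of $\Delta u+\rho^2e^u=0$, $u|_{\partial D}=0$, with $\rho^2\int_De^u\to8\pi m$ as $\rho\to0$. For $D=A$ they solve \eqref{eq:mfe} with $\lambda=\rho^2\int_Ae^u\to8\pi m$, and they are unbounded, since otherwise $\lambda\to0$ along a subsequence. By Corollary~\ref{cor:blowup} and rotation, every regular $m$-gon inscribed in $|x|=r_m$ occurs as a set of blow-up points. This remark is not used in the proofs.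
\end{remark}

The plan of the proof is as follows. In the coordinate $z=\log(x/a)$ the annulus is a flat cylinder, and \eqref{eq:S} says that $m$ equal charges are in equilibrium in a uniform axial field of strength $\mu=\frac12$ (Section~\ref{sec:torus}). We let $\mu$ vary and show that every equilibrium with $\mu>0$ is regular. Four facts combine to give this: regular configurations are isolated from all other equilibria (Section~\ref{sec:riccati}); equilibria with bounded $\mu$ form a compact set, and for large $\mu$ they are all regular (Section~\ref{sec:compact}); and every equilibrium with $\mu>0$ lies on a curve of equilibria along which $\mu$ increases (Sections~\ref{sec:F} and~\ref{sec:deform}). A non-regular equilibrium with the largest possible $\mu$ would contradict the last fact (Section~\ref{sec:end}). The radius is computed in Section~\ref{sec:radius}.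

\section{Equilibria on a cylinder and elliptic functions}\label{sec:torus}

\subsection*{The cylinder}
Write $x=ae^z$ with $z=s+i\theta$. This maps the cylinder $\mathcal C=\{0<\operatorname{Re}z<L\}/2\pi i\mathbb{Z}$ conformally onto $A$. For $m$ distinct points $z_1,\dots,z_m\in\mathcal C$ put $P_j=ae^{z_j}$, $s_j=\operatorname{Re}z_j$, $\theta_j=\operatorname{Im}z_j$ and
\[
U(z)=\sum_{j=1}^mG_A(ae^z,P_j).
\]
The function $U$ is harmonic in $\mathcal C\setminus\{z_j\}$, vanishes on $\partial\mathcal C$, and equals $-\log|z-z_j|$ plus a harmonic function near $z_j$. Throughout, $\xi=z-p$ denotes the local coordinate at the point $p$ under discussion.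

\begin{definition}\label{def:eq}
Let $\mu\in\mathbb{R}$. The distinct points $z_1,\dots,z_m\in\mathcal C$ form a \emph{$\mu$-equilibrium} if at each $z_j$
\[
U=-\log|\xi|+\mathrm{const}-\mu\operatorname{Re}\xi+O(|\xi|^2).
\]
They form a \emph{regular} configuration if $\{z_1,\dots,z_m\}=\{z_1+2\pi ik/m:0\le k<m\}$.
\end{definition}

The function $U+\mu s$ is the potential of unit charges at the $z_j$ when the boundary circles are held at the potentials $0$ and $\mu L$, and a $\mu$-equilibrium is a configuration in which no charge feels a force. Regular configurations with $\operatorname{Re}z_j=s$ correspond to regular $m$-gons of circumradius $ae^s$. Distinct points are regular exactly when all their differences lie in $\frac{2\pi i}m\mathbb{Z}$, so regularity is a closed condition.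

\begin{lemma}\label{lem:half}
The points $P_j=ae^{z_j}$ satisfy \eqref{eq:S} if and only if the $z_j$ form a $\frac12$-equilibrium.
\end{lemma}

\begin{proof}
Since $h$ is symmetric, $\nabla R_A(P)=-2\nabla_xh(x,P)|_{x=P}$. Hence \eqref{eq:S} says that $h(x,P_j)+\sum_{i\ne j}G_A(x,P_i)=U+\log|x-P_j|$ has zero gradient at $P_j$, that is, $U=-\log|x-P_j|+\mathrm{const}+O(|\xi|^2)$. Now
\[
\log|x-P_j|=\log|P_j|+\log|e^\xi-1|=\log|P_j|+\log|\xi|+\tfrac12\operatorname{Re}\xi+O(|\xi|^2).\qedhere
\]
\end{proof}

\subsection*{The torus}
The boundary condition disappears when we reflect. Let $\Lambda=2L\mathbb{Z}+2\pi i\mathbb{Z}$ and $\mathbb{T}=\mathbb{C}/\Lambda$. The reflection $\sigma(z)=-\bar z$ acts on $\mathbb{T}$, fixes the circles $s=0$ and $s=L$ pointwise, and exchanges $\mathcal C$ with its mirror image. Put $w_j=\sigma(z_j)$; see Figure~\ref{fig:torus}. For a function $f$ on $\mathbb{T}$ let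
\[
f^\dagger(z)=\overline{f(\sigma z)}.
\]
If $f$ is meromorphic, so is $f^\dagger$; if $f=\sum_nf_n\xi^n$ at $p$, then $f^\dagger=\sum_n(-1)^n\overline{f_n}\,\xi^n$ at $\sigma(p)$. The letter $\ell$ denotes a horizontal circle $\{\operatorname{Im}z=\theta_0\}\subset\mathbb{T}$, of length $2L$, oriented by increasing $s$ and chosen to avoid all poles. Since $\sigma$ maps $s+i\theta_0$ to $-s+i\theta_0$,
\begin{equation}\label{eq:daggerint}
\int_\ell f^\dagger\,dz=\overline{\int_\ell f\,dz}.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]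
\fill[gray!15] (0,0) rectangle (3,3);
\draw (-3,0) rectangle (3,3);
\draw[dashed] (0,0) -- (0,3);
\draw[thick] (-3,1.15) -- (3,1.15);
\node[above] at (-2.7,1.15) {$\ell$};
\fill (2.1,0.55) circle (2pt) node[right] {$z_1$};
\fill (0.9,1.75) circle (2pt) node[right] {$z_2$};
\fill (1.7,2.5) circle (2pt) node[right] {$z_3$};
\draw (-2.1,0.55) circle (2pt) node[left] {$w_1$};
\draw (-0.9,1.75) circle (2pt) node[left] {$w_2$};
\draw (-1.7,2.5) circle (2pt) node[left] {$w_3$};
\node[below] at (-3,0) {$s=-L$};
\node[below] at (0,0) {$s=0$};
\node[below] at (3,0) {$s=L$};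
\node[right] at (3,0.1) {$\theta=0$};
\node[right] at (3,2.9) {$\theta=2\pi$};
\end{tikzpicture}
\caption{The torus $\mathbb{T}=\mathbb{C}/(2L\mathbb{Z}+2\pi i\mathbb{Z})$, drawn as a rectangle with opposite sides identified. The shaded half is the cylinder $\mathcal C$, the image of the annulus under $z=\log(x/a)$. The points $w_j=-\bar z_j$ are the mirror images of the $z_j$, and $\ell$ is a horizontal circle that avoids all of them.}
\label{fig:torus}
\end{figure}

We recall the facts on elliptic functions, that is, meromorphic functions on $\mathbb{T}$, that we use. An elliptic function without poles is constant. The residues of an elliptic function add up to $0$. A nonconstant elliptic function has as many zeros as poles, counted with multiplicity, and the sum of its zeros is congruent to the sum of its poles modulo $\Lambda$. The Weierstrass function $\wp(z)=z^{-2}+\sum_{\omega\in\Lambda\setminus0}\big[(z-\omega)^{-2}-\omega^{-2}\big]$ is even and elliptic, has poles only on $\Lambda$, and $\wp(z)=z^{-2}+O(z^2)$ at $0$. The zeros of $\wp'$ on $\mathbb{T}$ are the half-periods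 $L$, $L+\pi i$, $\pi i$, and with $e_1=\wp(L)$, $e_2=\wp(L+\pi i)$, $e_3=\wp(\pi i)$,
\begin{equation}\label{eq:wpode}
(\wp')^2=4(\wp-e_1)(\wp-e_2)(\wp-e_3).
\end{equation}

We also need a function with one simple pole per period cell. For $m\ge1$ let $\Lambda_m=2L\mathbb{Z}+\frac{2\pi i}m\mathbb{Z}$ and
\begin{equation}\label{eq:psi}
\psi_m(x)=-\frac{m}{2L}\,x+\frac m2\lim_{N\to\infty}\sum_{|k|\le N}\coth\frac{m(x-2Lk)}2,\qquad\psi=\psi_1 .
\end{equation}
Since $\coth y=\pm1+O(e^{-2|\operatorname{Re}y|})$ as $\operatorname{Re}y\to\pm\infty$, the terms $k$ and $-k$ together decay exponentially, and the limit is locally uniform. The function $\psi_m$ is odd, its poles are the points of $\Lambda_m$, simple with residue $1$, and so $\psi_m(x)=x^{-1}+O(x)$ at $0$. Furthermore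
\begin{equation}\label{eq:psiper}
\psi_m(x+2L)=\psi_m(x),\qquad \psi_m\big(x+\tfrac{2\pi i}m\big)=\psi_m(x)-\tfrac{\pi i}L .
\end{equation}
Indeed, under $x\mapsto x+2L$ the linear term changes by $-m$, while the partial sum gains the term $k=-N-1$, which tends to $1$, and loses the term $k=N$, which tends to $-1$; the total change is $-m+\frac m2\cdot2=0$. Under $x\mapsto x+2\pi i/m$ only the linear term changes. By \eqref{eq:psiper}, a combination $\sum_k\beta_k\psi(z-p_k)$ is elliptic if $\sum_k\beta_k=0$, and $\psi'+\wp$ is elliptic without poles, hence constant.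

\subsection*{The function $v$}
Let $\mathcal M\subset\mathbb{C}^m\times\mathbb{R}$ be the open set of all $\mathbf y=(z_1,\dots,z_m,\mu)$ with $0<\operatorname{Re}z_j<L$ and $z_j$ distinct modulo $2\pi i$. For $\mathbf y\in\mathcal M$ extend $U$ to $\mathbb{T}$ by $U\circ\sigma=-U$. By the reflection principle the extension is harmonic across $s=0$ and $s=L$. Let
\[
v=v_{\mathbf y}=2\partial_zU+\mu=U_s-iU_\theta+\mu .
\]

\begin{lemma}\label{lem:v}
For every $\mathbf y\in\mathcal M$ the function $v$ is elliptic, $v^\dagger=v$, $\int_\ell v\,dz=2L\mu$, and, with $w_j=-\bar z_j\in\mathbb{C}$,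
\begin{equation}\label{eq:vformula}
v(z)=\mu-\sum_{j=1}^m\big[\psi(z-z_j)-\psi(z-w_j)\big].
\end{equation}
Its expansions at the poles have the form
\begin{equation}\label{eq:vexp}
v=-\xi^{-1}+\gamma_j+\kappa_j\xi+O(\xi^2)\ \text{ at }z_j,\qquad v=\xi^{-1}+\overline{\gamma_j}-\overline{\kappa_j}\,\xi+O(\xi^2)\ \text{ at }w_j,
\end{equation}
where $\gamma_j$ and $\kappa_j$ are smooth functions on $\mathcal M$, and the $z_j$ form a $\mu$-equilibrium if and only if $\gamma_1=\dots=\gamma_m=0$.
\end{lemma}

\begin{proof}
The derivative $\partial_z$ of a harmonic function is holomorphic and $2\partial_z\log|\xi|=\xi^{-1}$, so $v$ is elliptic with a simple pole of residue $-1$ at each $z_j$. As $U$ is odd in $s$, $U_s$ is even and $U_\theta$ is odd in $s$; hence $v(\sigma z)=U_s+iU_\theta+\mu=\overline{v(z)}$, which is $v^\dagger=v$. This gives the second expansion in \eqref{eq:vexp} from the first. On $\ell$, the integral of $U_s$ vanishes because $U$ is $2L$-periodic and that of $U_\theta$ because it is odd, so $\int_\ell v\,dz=2L\mu$.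

Both sides of \eqref{eq:vformula} are elliptic with the same poles and residues, so they differ by a constant. Since $\psi$ is $2L$-periodic and $z_j-w_j=2s_j$ is real, $\psi(z-z_j)$ and $\psi(z-w_j)$ have the same integral over $\ell$. Thus both sides have the integral $2L\mu$, and the constant is $0$. From \eqref{eq:vformula},
\[
\gamma_j=\mu-\sum_{k\ne j}\psi(z_j-z_k)+\sum_k\psi(z_j-w_k),
\]
and every further Laurent coefficient is given by the same sums with a derivative of $\psi$ in place of $\psi$, plus a constant; all are smooth on $\mathcal M$. Finally, write $U=-\log|\xi|+u_j$ near $z_j$. Then $2\partial_zu_j(z_j)=\gamma_j-\mu$, and the condition of Definition~\ref{def:eq} is $2\partial_zu_j(z_j)=-\mu$.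
\end{proof}

We call $\mathbf y\in\mathcal M$ an \emph{equilibrium} if $\gamma(\mathbf y)=(\gamma_1,\dots,\gamma_m)=0$. The core of the paper is the following statement, proved in Section~\ref{sec:end}.

\begin{theorem}\label{thm:regular}
Let $m\ge1$ and $\mu>0$. Every $\mu$-equilibrium of $m$ points is regular.
\end{theorem}

\section{Regular configurations and the radius}\label{sec:radius}

\begin{proposition}\label{prop:radius}
A regular configuration with $\operatorname{Re}z_j=s$ is a $\mu$-equilibrium if and only if $\mu=\mu_m(s)$, and $\mu_m(s)=-\psi_m(2s)$. The function $\mu_m$ is a bijection from $(0,L)$ onto $\mathbb{R}$ with $\mu_m'>0$ and $\mu_m(L/2)=0$. The solution $s_m$ of $\mu_m(s)=\frac12$ satisfies $\frac L2<s_m<\frac L2+\frac L{2m}$.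
\end{proposition}

\begin{proof}
By \eqref{eq:psiper} the function $\mu-\psi_m(z-z_1)+\psi_m(z-w_1)$ is $\Lambda_m$-periodic. It has residue $-1$ at the points $z_1+\Lambda_m$, which are the $z_j$ modulo $\Lambda$, and residue $+1$ at the $w_j$. Its integral over $\ell$ is $2L\mu$ because $\psi_m$ is $2L$-periodic and $z_1-w_1=2s$ is real. So it equals $v$. By periodicity all $\gamma_j$ are equal to $\gamma_1=\mu+\psi_m(2s)$, and the configuration is a $\mu$-equilibrium if and only if $\mu=-\psi_m(2s)$. Separating the terms $k\le0$ and $k\ge1$ in \eqref{eq:psi} with $x=2s$, we get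
\[
\sum_{|k|\le N}\coth(m(s-kL))=\sum_{k=0}^{N-1}\big[\coth(m(s+kL))-\coth(m((k+1)L-s))\big]+\coth(m(s+NL)).
\]
The last term tends to $1$, so $-\psi_m(2s)$ is the right-hand side of \eqref{eq:mum}.

Differentiating \eqref{eq:mum} term by term,
\[
\mu_m'(s)=\frac mL+\frac{m^2}2\sum_{k\ge0}\Big[\sinh^{-2}\big(m((k+1)L-s)\big)+\sinh^{-2}\big(m(s+kL)\big)\Big]>0 .
\]
The bracket $k=0$ in \eqref{eq:mum} tends to $-\infty$ as $s\to0$ and to $+\infty$ as $s\to L$, while the sum of the other brackets stays bounded; so $\mu_m$ is onto $\mathbb{R}$. At $s=L/2$ every bracket vanishes, hence $\mu_m(L/2)=0$ and $s_m>L/2$. For $s>L/2$ we have $(k+1)L-s<s+kL$, and $\coth$ is decreasing on $(0,\infty)$, so all brackets are positive. Therefore $\frac12>m\big(\frac{s_m}L-\frac12\big)$.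
\end{proof}

\section{A condition on the differences $z_j-z_k$}\label{sec:riccati}

The equations $\gamma_j=0$ involve the points, their mirror images and $\mu$. The expression $v^2+v'$ removes the last two: at a pole $\xi^{-1}+O(\xi)$ the double poles of $v^2$ and $v'$ cancel.

\begin{lemma}\label{lem:locus}
If $z_1,\dots,z_m$ form a $\mu$-equilibrium for some $\mu\in\mathbb{R}$, then
\begin{equation}\label{eq:locus}
\sum_{k\ne j}\wp'(z_j-z_k)=0,\qquad j=1,\dots,m.
\end{equation}
\end{lemma}

\begin{proof}
At $w_j$ we have $v=\xi^{-1}+O(\xi)$, so $v^2=\xi^{-2}+O(1)$, $v'=-\xi^{-2}+O(1)$, and $v^2+v'$ is holomorphic. At $z_j$ write $v=-\xi^{-1}+\kappa_j\xi+v_2\xi^2+O(\xi^3)$. Then $v^2=\xi^{-2}-2\kappa_j-2v_2\xi+O(\xi^2)$ and $v'=\xi^{-2}+\kappa_j+2v_2\xi+O(\xi^2)$, so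
\[
v^2+v'=2\xi^{-2}-\kappa_j+0\cdot\xi+O(\xi^2).
\]
Hence $v^2+v'-2\sum_k\wp(z-z_k)$ has no poles and is constant. The coefficient of $\xi$ in $2\sum_k\wp(z-z_k)$ at $z_j$ is $2\sum_{k\ne j}\wp'(z_j-z_k)$, and it must vanish.
\end{proof}

\begin{example}\label{ex:m23}
For $m=2$, \eqref{eq:locus} says that $z_1-z_2$ is a half-period. Since $|\operatorname{Re}(z_1-z_2)|<L$, it is $\pi i$ modulo $2\pi i$, so $P_1=-P_2$, and Theorem~\ref{thm:regular} is proved for $m=2$.

For $m=3$ put $u_1=z_1-z_2$, $u_2=z_2-z_3$, $u_3=z_3-z_1$. As $\wp'$ is odd, \eqref{eq:locus} reads $\wp'(u_1)=\wp'(u_2)=\wp'(u_3)$, with $u_1+u_2+u_3=0$. The regular triangle has $u_1\equiv u_2\equiv u_3\equiv\pm2\pi i/3$. But there are other solutions. For large $|C|$ the three roots of $\wp'(u)=C$ are close to $0$ and asymptotic to the cube roots of $-2/C$; their sum is small and lies in $\Lambda$, so it is $0$. These roots are the sides of a small, almost equilateral triangle, which can be placed anywhere in $\mathcal C$. So for $m=3$ the condition \eqref{eq:locus} alone does not force regularity.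
\end{example}

What \eqref{eq:locus} does give is rigidity, through a convexity property of $\wp$ on the imaginary axis. Since $\Lambda$ is invariant under conjugation and $\wp$ is even, $\wp$ is real on the boundary of the rectangle with vertices $0$, $L$, $L+\pi i$, $\pi i$. It is injective there, because $\wp(z)=\wp(z')$ forces $z'\equiv\pm z$. It is therefore monotone along the boundary, and it decreases from $+\infty$ (leaving $0$ along the real axis) through $e_1,e_2,e_3$ to $-\infty$ (returning to $0$ along the imaginary axis). Thus $e_1>e_2>e_3\ge\wp(i\theta)$ for $0<\theta<2\pi$. Differentiating \eqref{eq:wpode} gives $\wp''=2\sum_{k<l}(\wp-e_k)(\wp-e_l)$. At $i\theta$ all three products are nonnegative and $(\wp-e_1)(\wp-e_2)>0$, so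
\begin{equation}\label{eq:convex}
\wp''(i\theta)>0\qquad\text{for }0<\theta<2\pi .
\end{equation}

\begin{lemma}\label{lem:rigid}
Let $m\ge2$.
\begin{itemize}
\item[(a)] If $z_1,\dots,z_m\in\mathbb{C}$ have the same real part, are distinct modulo $2\pi i$ and satisfy \eqref{eq:locus}, then their imaginary parts are equally spaced modulo $2\pi$.
\item[(b)] Let $\mathbf z^0\in\mathbb{C}^m$ have entries that are distinct modulo $2\pi i$, with differences in $\frac{2\pi i}m\mathbb{Z}$. If $\mathbf z^n\to\mathbf z^0$ and each $\mathbf z^n$ satisfies \eqref{eq:locus}, then for large $n$ the entries of $\mathbf z^n$ have the same differences as those of $\mathbf z^0$.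
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $W(\theta)=-\wp(i\theta)$; it is real, even and $2\pi$-periodic, $W'(\theta)=-i\wp'(i\theta)$, and $W''(\theta)=\wp''(i\theta)>0$ on $(0,2\pi)$. Relabel and shift by multiples of $2\pi$ so that $(\theta_1,\dots,\theta_m)$ lies in the convex set $K=\{\theta_1<\dots<\theta_m<\theta_1+2\pi\}$, and let $E=\sum_{j<k}W(\theta_k-\theta_j)$ on $K$. Since $W'$ is odd, $\partial E/\partial\theta_j=\sum_{k\ne j}W'(\theta_j-\theta_k)$, so \eqref{eq:locus} says that we are at a critical point of $E$. The second derivative of $E$ in a direction $\eta\in\mathbb{R}^m$ is $\sum_{j<k}W''(\theta_k-\theta_j)(\eta_k-\eta_j)^2$, which is positive unless $\eta$ is a multiple of $(1,\dots,1)$. On the segment between two critical points the derivative of $E$ vanishes at both ends, so the two points differ by a multiple of $(1,\dots,1)$. The equally spaced point is critical, because $k\mapsto m-k$ changes the sign of $\sum_{k=1}^{m-1}W'(2\pi k/m)$.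

(b) The equations \eqref{eq:locus} are invariant under translation, so we may assume $z^n_m=z^0_m$. Let $\Theta_j(\mathbf z)=\sum_{k\ne j}\wp'(z_j-z_k)$. By the last sentence of (a), $\Theta_j(\mathbf z^0)=0$. With $c_{jk}=\wp''(z^0_j-z^0_k)$, which is positive by \eqref{eq:convex}, the Jacobian matrix of $\Theta$ at $\mathbf z^0$ has the entries $-c_{jk}$ off the diagonal and $\sum_{k\ne j}c_{jk}$ on the diagonal. It is real and symmetric with quadratic form $\sum_{j<k}c_{jk}(\eta_j-\eta_k)^2$, which is positive definite on $\{\eta_m=0\}$. So the matrix obtained by deleting the last row and column is invertible, and by the inverse function theorem $(z_1,\dots,z_{m-1})\mapsto(\Theta_1,\dots,\Theta_{m-1})$, with $z_m=z_m^0$, is injective near $(z_1^0,\dots,z_{m-1}^0)$. Hence $\mathbf z^n=\mathbf z^0$ for large $n$.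
\end{proof}

By part (a), an equilibrium whose points lie on one circle $s=\mathrm{const}$ is regular; the whole difficulty is to bring the points onto one circle. By part (b), equilibria that converge to a regular configuration are eventually regular.

\section{Compactness and large fields}\label{sec:compact}

\subsection*{Two identities for colliding points}
Let $(z_1^n,\dots,z_m^n,\mu_n)$ be a sequence of equilibria. Formula \eqref{eq:vformula} does not change when $z_j$ and $w_j$ are both shifted by $2\pi i$. So, after passing to a subsequence and choosing lifts, we may assume that each $z^n_j$ converges in $\{0\le\operatorname{Re}z\le L\}$ and that limits that agree modulo $2\pi i$ are equal. We omit the index $n$ on the points.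

Fix a limit point $p$ and let $N\ge1$ be the number of $z_j$ that tend to $p$. Let $\zeta_1,\zeta_2,\dots$ be the poles of $v_n$ in $\mathbb{C}$ that tend to $p$ and $q_k=\pm1$ their residues. If $0<\operatorname{Re}p<L$, these are the $N$ points $z_j$, with $q=-1$. If $\operatorname{Re}p=0$ or $\operatorname{Re}p=L$, each $z_j$ is accompanied by its mirror image, $-\bar z_j$ or $2L-\bar z_j$, with $q=+1$. Consequently
\begin{equation}\label{eq:qq}
\sum_{k<l}q_kq_l=\frac12\Big[\Big(\sum_kq_k\Big)^2-\sum_kq_k^2\Big]=
\begin{cases}
N(N-1)/2,&0<\operatorname{Re}p<L,\\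
-N,&\operatorname{Re}p\in\{0,L\}.
\end{cases}
\end{equation}
On a small fixed disk about $p$, formula \eqref{eq:vformula} and the $2L$-periodicity of $\psi$ give
\[
v_n(z)=\sum_k\frac{q_k}{z-\zeta_k}+g_n(z),\qquad|g_n-\mu_n|\le C,
\]
with $g_n$ holomorphic and $C$ independent of $n$: the function $\psi(x)-x^{-1}$ is bounded near $0$, and the arguments of the remaining terms stay in a compact subset of $\mathbb{C}\setminus\Lambda$. By \eqref{eq:vexp} the constant term of $v_n$ vanishes at every pole:
\begin{equation}\label{eq:local}
\sum_{l\ne k}\frac{q_l}{\zeta_k-\zeta_l}+g_n(\zeta_k)=0\qquad\text{for each }k.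
\end{equation}
The individual terms are unbounded, but they combine well. Multiply \eqref{eq:local} by $q_k$ and sum over $k$; the terms $(k,l)$ and $(l,k)$ cancel. Multiply instead by $q_k(\zeta_k-p)$; these two terms now add up to $q_kq_l$. We obtain
\begin{gather}
\sum_kq_k\,g_n(\zeta_k)=0,\label{eq:V0}\\
\sum_{k<l}q_kq_l+\sum_kq_k(\zeta_k-p)\,g_n(\zeta_k)=0.\label{eq:V1}
\end{gather}

\begin{lemma}\label{lem:compact}
If $\mu_n\to\mu_\infty\in\mathbb{R}$, then the limits of the $z_j^n$ are $m$ distinct points of the open cylinder $\mathcal C$, and they form a $\mu_\infty$-equilibrium.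
\end{lemma}

\begin{proof}
The $g_n$ are uniformly bounded, so the second sum in \eqref{eq:V1} tends to $0$ and the integer \eqref{eq:qq} vanishes. Thus $0<\operatorname{Re}p<L$ and $N=1$ for every limit point $p$. The limit lies in $\mathcal M$, where $\gamma$ is continuous.
\end{proof}

\subsection*{Large $\mu$}
A strong field can be balanced only by the attraction between a charge and its own mirror image. We show that each charge sits at distance of order $1/\mu$ from the circle $s=L$, that no two charges come close, and that the limiting problem on this circle is the one solved in Lemma~\ref{lem:rigid}(a).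

\begin{proposition}\label{prop:large}
There is $M=M(m,L)$ such that every $\mu$-equilibrium of $m$ points with $\mu\ge M$ is regular.
\end{proposition}

\begin{proof}
For $m=1$ every configuration is regular. Let $m\ge2$ and suppose that there are non-regular $\mu_n$-equilibria with $\mu_n\to\infty$. We use the setting above, pass to subsequences freely, and write $\mu=\mu_n$.

\emph{Step 1: all limit points lie on $s=L$, and $d_j=L-s_j=O(1/\mu)$.} At an interior limit point, \eqref{eq:V0} reads $-N\mu+O(1)=0$, which is impossible. At a boundary limit point, \eqref{eq:V1} and $g_n=\mu+O(1)$ give $-N+\mu\sum_kq_k(\zeta_k-p)+o(1)=0$, and $\sum_kq_k(\zeta_k-p)$ is the sum of the differences (mirror image of $z_j$) $-\,z_j$. On $s=0$ these differences are $-2s_j<0$, so the left-hand side is at most $-N+o(1)$, which is impossible. On $s=L$ they are $2d_j>0$, and we get $2\mu\sum_jd_j=N+o(1)$.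

\emph{Step 2: $\mu|z_i-z_j|\to\infty$ for $i\ne j$.} This holds if $z_i$ and $z_j$ have different limits. Consider the $z_i$ that tend to one point $p$, and let $z_i'=2L-\bar z_i$ be their mirror images. We may assume that each $\mu|z_i-z_j|$ converges in $[0,\infty]$. Having a finite limit is an equivalence relation; let $I$ be a class. We must show $|I|=1$. To resolve the scale $1/\mu$, fix $i_0\in I$, put $b_n=L+i\theta_{i_0}$ and $X_i=\mu(z_i-b_n)$ for $i\in I$. The $X_i$ are bounded by Step~1 and the definition of $I$, $\operatorname{Re}X_i<0$, and $\mu(z_i'-b_n)=-\overline{X_i}$. For $i\in I$ and $j\notin I$ we have $|z_i'-z_j'|=|z_i-z_j|\le|z_i-z_j'|=|z_i'-z_j|$, and $\mu|z_i-z_j|\to\infty$. Hence, dividing \eqref{eq:local} by $\mu$,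
\begin{equation}\label{eq:scaled}
\sum_{l\ne k}\frac{q_l}{X_k-X_l}+1=o(1),
\end{equation}
where now $k,l$ run over the points $X_i$ ($q=-1$) and $-\overline{X_i}$ ($q=+1$), $i\in I$.

Let the $X_i$ converge, and let $X_*$ be the limit of exactly $N'\ge1$ of them. Multiply \eqref{eq:scaled} by $q_k(X_k-X_*)$ and sum over the $k$ with $X_k\to X_*$. The terms with $X_l\not\to X_*$ are bounded before multiplication, so they contribute $o(1)$, and we obtain $\sum_{k<l}q_kq_l=0$, the sum running over the points that tend to $X_*$. As in \eqref{eq:qq}, this integer is $N'(N'-1)/2$ if $\operatorname{Re}X_*<0$ and $-N'$ if $\operatorname{Re}X_*=0$. So the limits, again written $X_i=-\tau_i+iy_i$, are distinct, $\tau_i>0$, and \eqref{eq:scaled} becomes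
\begin{equation}\label{eq:halfplane}
-\sum_{j\ne i}\frac1{X_i-X_j}+\sum_j\frac1{X_i+\overline{X_j}}+1=0,\qquad i\in I.
\end{equation}
This is the equilibrium problem in a half-plane, and we solve it. The imaginary part of \eqref{eq:halfplane} is
\[
\sum_{j\ne i}(y_i-y_j)\Big[\frac1{(\tau_i-\tau_j)^2+(y_i-y_j)^2}-\frac1{(\tau_i+\tau_j)^2+(y_i-y_j)^2}\Big]=0,
\]
and the brackets are positive. Taking $i$ with $y_i$ maximal, we see that all $y_j$ are equal. Then the $\tau_i$ are distinct, and the real part of \eqref{eq:halfplane} is
\[
1=\frac1{2\tau_i}+\sum_{j\ne i}\Big[\frac1{\tau_j-\tau_i}+\frac1{\tau_j+\tau_i}\Big].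
\]
Suppose $|I|\ge2$. For the smallest $\tau_i$ all brackets are positive, so $\tau_{\min}>\frac12$. For the largest $\tau_i$ all brackets are negative, since $\tau_{\max}-\tau_j<\tau_{\max}+\tau_j$, so $\tau_{\max}<\frac12$. This contradicts $\tau_{\max}>\tau_{\min}$.

\emph{Step 3: the limit points are distinct.} Suppose that $N\ge2$ of the $z_i$ tend to $p$. By Steps 1 and 2, $|s_i-s_j|=O(1/\mu)=o(|z_i-z_j|)$, so $z_i-z_j=i(\theta_i-\theta_j)(1+o(1))$ with $0\ne\theta_i-\theta_j\to0$. The points are nearly aligned, which excludes shapes like the small triangles of Example~\ref{ex:m23}. Indeed, since $\wp'(u)=-2u^{-3}+O(|u|)$, Lemma~\ref{lem:locus} gives $\sum_{j\ne i}(z_i-z_j)^{-3}=O(1)$, the sum running over the points that tend to $p$. Multiplying by $z_i-p\to0$ and summing over $i$, we get $\sum_{i<j}(z_i-z_j)^{-2}=o(1)$. But $\operatorname{Re}(z_i-z_j)^{-2}=-(1+o(1))(\theta_i-\theta_j)^{-2}\to-\infty$ for each pair, a contradiction.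

\emph{Step 4.} The limits $z_j^0$ lie on $s=L$, are distinct modulo $2\pi i$, and satisfy \eqref{eq:locus} by continuity. By Lemma~\ref{lem:rigid}(a) they are equally spaced, and by Lemma~\ref{lem:rigid}(b) the equilibria are regular for large $n$, contrary to the assumption.
\end{proof}

\section{The equation $F'=2vF+1$}\label{sec:F}

We now look for a way to move an arbitrary equilibrium in the direction of increasing $\mu$. The implicit function theorem is not available, since we do not know that the equilibrium is nondegenerate. Instead we construct the direction of motion explicitly.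

\subsection*{Infinitesimal deformations}
Let $\mathbf y(t)$ be a smooth curve in $\mathcal M$, $v_t=v_{\mathbf y(t)}$, and let $\dot v=\partial_tv_t(z)$ be the derivative at fixed $z$. By \eqref{eq:vformula} it is elliptic with poles at most at the $z_j$ and $w_j$; by Lemma~\ref{lem:v}, $\dot v^\dagger=\dot v$ and $\int_\ell\dot v\,dz=2L\dot\mu$. Near $z_j$ write $v_t(z)=-(z-z_j(t))^{-1}+g_t(z)$ with $g_t$ holomorphic. Then $\gamma_j=g_t(z_j)$, $\kappa_j=g_t'(z_j)$, $\dot\gamma_j=\dot g_t(z_j)+\kappa_j\dot z_j$, and so
\begin{equation}\label{eq:vdot}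
\dot v=-\dot z_j\,\xi^{-2}+(\dot\gamma_j-\kappa_j\dot z_j)+O(\xi)\qquad\text{at }z_j.
\end{equation}
Along a curve of equilibria, therefore, $\chi=\dot v$ is a $\dagger$-invariant elliptic function of the form $\alpha_j\xi^{-2}+\kappa_j\alpha_j+O(\xi)$ at each $z_j$.

This local form can be expressed by a differential operator. For $\mathbf y\in\mathcal M$ let $\mathcal L_{\mathbf y}$ be the space of elliptic functions with at most double poles at the $z_j$ and no other poles, let $\mathcal L'_{\mathbf y}$ be the larger space in which simple poles at the $w_j$ are also allowed, and let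
\[
T_{\mathbf y}F=F'-2vF .
\]
Let $F=\alpha_j\xi^{-2}+\beta_j\xi^{-1}+f_j+O(\xi)$ at $z_j$. Then $F'=-2\alpha_j\xi^{-3}-\beta_j\xi^{-2}+O(1)$ and, by \eqref{eq:vexp},
\[
vF=-\alpha_j\xi^{-3}+(\gamma_j\alpha_j-\beta_j)\xi^{-2}+(\kappa_j\alpha_j+\gamma_j\beta_j-f_j)\xi^{-1}+O(1).
\]
The triple poles cancel, and for $F\in\mathcal L_{\mathbf y}$ we find
\begin{equation}\label{eq:polar}
T_{\mathbf y}F=
\begin{cases}
(\beta_j-2\gamma_j\alpha_j)\,\xi^{-2}+2(f_j-\kappa_j\alpha_j-\gamma_j\beta_j)\,\xi^{-1}+O(1)&\text{at }z_j,\\
-2F(w_j)\,\xi^{-1}+O(1)&\text{at }w_j.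
\end{cases}
\end{equation}
In particular $T_{\mathbf y}$ maps $\mathcal L_{\mathbf y}$ to $\mathcal L'_{\mathbf y}$. At an equilibrium, $T_{\mathbf y}F$ is holomorphic at $z_j$ exactly when $\beta_j=0$ and $f_j=\kappa_j\alpha_j$, which is the required local form. The simplest requirement is that $T_{\mathbf y}F$ have no poles at all, so that it is a constant, which we normalize to $1$. Then also $F(w_j)=0$, hence $F^\dagger(z_j)=0$, and for every $c\in\mathbb{C}$ the $\dagger$-invariant function
\[
\chi=cF+\bar cF^\dagger
\]
has the required form at each $z_j$. By \eqref{eq:vdot} and \eqref{eq:daggerint} it corresponds to the velocities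
\begin{equation}\label{eq:velocity}
\dot z_j=-c\,\alpha_j,\qquad\dot\mu=\frac1L\operatorname{Re}\Big(c\int_\ell F\,dz\Big).
\end{equation}

\begin{example}\label{ex:m1}
Let $m=1$, $u=z-z_1$, $s=s_1\ne L/2$ and $\mu=\mu_1(s)$, so that $w_1$ is the point $u=-2s$ and $\wp'(2s)$ is real and nonzero. We claim that
\[
v=\frac12\,\frac{\wp'(u)-\wp'(2s)}{\wp(u)-\wp(2s)},\qquad F=\frac{\wp(u)-\wp(2s)}{\wp'(2s)} .
\]
The first quotient equals $-u^{-1}+O(u)$ at $u=0$. Its denominator has simple zeros at $u=\pm2s$; at $u=2s$ the numerator vanishes too, and at $u=-2s$ the residue is $\frac12\cdot(-2\wp'(2s))/\wp'(-2s)=1$. So the quotient differs from $v$ by a constant, which is $0$ by the expansion at $u=0$. Then $2vF+1=\wp'(u)/\wp'(2s)=F'$. Since $\wp(u)-\wp(2s)=\psi'(2s)-\psi'(u)$ and $\psi$ is $2L$-periodic,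
\[
\int_\ell F\,dz=\frac{2L\,\psi'(2s)}{\wp'(2s)}=-\frac{L\,\mu_1'(s)}{\wp'(2s)}\ne0
\]
by Proposition~\ref{prop:radius}. The velocities \eqref{eq:velocity} are $\dot z_1=-c/\wp'(2s)$ and $\dot\mu=\mu_1'(s)\,\dot s$. For imaginary $c$ this is a rotation; for real $c$ the point moves radially along the family $\mu=\mu_1(s)$.

For $s=L/2$, that is $\mu=0$, no such $F$ exists. Every $F\in\mathcal L_{\mathbf y}$ with $F(w_1)=0$ is a multiple of $\wp(u)-e_1$, which has a double zero at $w_1$; then $T_{\mathbf y}F$ vanishes at $w_1$ and cannot be $1$.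
\end{example}

Three things remain to be proved for general $m$ and $\mu\neq0$: that $F$ exists, that $\int_\ell F\,dz\ne0$, and that the velocities \eqref{eq:velocity} can be integrated to a curve of equilibria.

\subsection*{The range of $T_{\mathbf y}$}
For the third point we need to understand $T_{\mathbf y}$ also when $\mathbf y$ is not an equilibrium. For $g\in\mathcal L'_{\mathbf y}$ with $g=g_{-1}\xi^{-1}+g_0+g_1\xi+O(\xi^2)$ at $w_j$ put
\begin{equation}\label{eq:R}
\mathcal R_j(g)=g_1-2\overline{\gamma_j}\,g_0+\big(2\overline{\gamma_j}^{\,2}+\overline{\kappa_j}\big)g_{-1},\qquad\mathcal R_{\mathbf y}=(\mathcal R_1,\dots,\mathcal R_m):\mathcal L'_{\mathbf y}\to\mathbb{C}^m .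
\end{equation}

\begin{lemma}\label{lem:range}
Let $\mathbf y\in\mathcal M$ with $\mu\ne0$. Then $T_{\mathbf y}:\mathcal L_{\mathbf y}\to\mathcal L'_{\mathbf y}$ is injective, and its range is the kernel of $\mathcal R_{\mathbf y}$.
\end{lemma}

\begin{proof}
All poles of $v$ are simple with integer residues, so $\varphi=\exp\int v\,dz$ is a meromorphic function on $\mathbb{C}$ with $\varphi'/\varphi=v$. It has simple poles at $z_j+\Lambda$, simple zeros at $w_j+\Lambda$, and no other zeros or poles. As $v$ is periodic, there are constants $m_1,m_2\neq0$ with $\varphi^{-2}(z+2L)=m_1\varphi^{-2}(z)$ and $\varphi^{-2}(z+2\pi i)=m_2\varphi^{-2}(z)$, and $m_1=\exp(-2\int_\ell v\,dz)=e^{-4L\mu}\ne1$. The function $\varphi^{-2}$ is an integrating factor: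
\begin{equation}\label{eq:intfactor}
(\varphi^{-2}F)'=\varphi^{-2}\,T_{\mathbf y}F .
\end{equation}
If $T_{\mathbf y}F=0$, then $F$ is a constant multiple of $\varphi^2$, which is not $2L$-periodic; so $F=0$.

At $w_j$, \eqref{eq:vexp} gives $\varphi=C_j\,\xi\exp\big(\overline{\gamma_j}\xi-\frac12\overline{\kappa_j}\xi^2+O(\xi^3)\big)$ with $C_j\ne0$, hence
\[
\varphi^{-2}=C_j^{-2}\xi^{-2}\big(1-2\overline{\gamma_j}\,\xi+(2\overline{\gamma_j}^{\,2}+\overline{\kappa_j})\xi^2+O(\xi^3)\big),
\]
and the residue of $\varphi^{-2}g$ at $w_j$ is $C_j^{-2}\mathcal R_j(g)$. A derivative has no residues, so \eqref{eq:intfactor} shows that $\mathcal R_{\mathbf y}T_{\mathbf y}=0$.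

Conversely, let $g\in\mathcal L'_{\mathbf y}$ and $\mathcal R_{\mathbf y}(g)=0$. The function $\varphi^{-2}g$ is holomorphic at $z_j+\Lambda$, where $\varphi^{-2}$ has double zeros, and it has poles of order at most $3$ without residue at $w_j+\Lambda$. So it has a meromorphic primitive $B$ on $\mathbb{C}$. The function $B(z+2L)-m_1B(z)$ has derivative $0$, and adding a constant $B_0$ to $B$ changes it by $(1-m_1)B_0$. Since $m_1\ne1$, we can choose $B$ with $B(z+2L)=m_1B(z)$. The function $B(z+2\pi i)-m_2B(z)$ is a constant $B_1$, and replacing $z$ by $z+2L$ gives $B_1=m_1B_1$, so $B_1=0$. Hence $F=\varphi^2B$ is elliptic. It has at most double poles at the $z_j$, where $B$ is holomorphic, and it is holomorphic at the $w_j$, where $B$ has at most a double pole and $\varphi^2$ a double zero. So $F\in\mathcal L_{\mathbf y}$, and $T_{\mathbf y}F=g$ by \eqref{eq:intfactor}.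
\end{proof}

Since $\mathcal R_j(1)=-2\overline{\gamma_j}$, the lemma says that for $\mu\ne0$ the equation $T_{\mathbf y}F=1$ is solvable in $\mathcal L_{\mathbf y}$ if and only if $\mathbf y$ is an equilibrium, and that the solution is then unique.

\subsection*{The mean of $F$}

\begin{lemma}\label{lem:mean}
Let $\mathbf y\in\mathcal M$ be an equilibrium with $\mu\ne0$, and let $F\in\mathcal L_{\mathbf y}$ solve $T_{\mathbf y}F=1$. Then $\int_\ell F\,dz\ne0$.
\end{lemma}

\begin{proof}
By \eqref{eq:polar}, $F$ has no residues and $F(w_j)=0$. So $F^\dagger$ is holomorphic on $\overline{\mathcal C}$, its poles being among the $w_j$, and $F^\dagger(z_j)=0$. On $\overline{\mathcal C}\setminus\{z_j\}$ consider the closed $1$-form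
\[
F\,dz+\overline{F^\dagger}\,d\bar z=F(z)\,dz+F(\sigma z)\,d\bar z .
\]
On the circles $s=0$ and $s=L$ we have $\sigma z=z$, so the form equals $F\,(dz+d\bar z)=2F\,ds$ there and its restriction to these circles vanishes. Its integrals over small loops around the $z_j$ vanish because $F$ has no residues and $F^\dagger$ is holomorphic. These loops and the circle $s=0$ generate the first homology of $\overline{\mathcal C}\setminus\{z_j\}$, so the form is $d\Phi$ for a single-valued function $\Phi$, which is constant on each boundary circle. Normalize $\Phi=0$ on $s=0$. Its value on $s=L$ is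
\[
\int_0^L\big[F(s+i\theta_0)+F(-s+i\theta_0)\big]\,ds=\int_\ell F\,dz .
\]
Suppose that this is $0$, so that $\Phi=0$ on $\partial\mathcal C$. We have $\partial_{\bar z}\Phi=\overline{F^\dagger}$, hence $\partial_{\bar z}(\Phi F^\dagger)=|F^\dagger|^2$. Let $\mathcal C_\delta$ be $\mathcal C$ with the disks of radius $\delta$ about the $z_j$ removed. Stokes' theorem gives
\[
2i\int_{\mathcal C_\delta}|F^\dagger|^2\,ds\,d\theta=\int_{\partial\mathcal C_\delta}\Phi F^\dagger\,dz .
\]
The circles $s=0$ and $s=L$ contribute $0$. On the small circles $\Phi=-\alpha_j\xi^{-1}+O(1)=O(1/\delta)$ and $F^\dagger=O(\delta)$, so they contribute $O(\delta)$. Letting $\delta\to0$ we get $F^\dagger\equiv0$, so $F\equiv0$, which contradicts $T_{\mathbf y}F=1$.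
\end{proof}

\section{Deformation of equilibria}\label{sec:deform}

So far the velocities \eqref{eq:velocity} are defined only on the set $\{\gamma=0\}$, and they satisfy $\dot\gamma=0$ there. This does not yet produce curves in that set, which may be singular: on $\mathbb{R}$ the flow $\dot x=1$ satisfies $\frac d{dt}x^2=0$ on the set $\{x^2=0\}$ and leaves it at once. What does suffice is an extension of the vector field to a neighborhood in $\mathcal M$ along which $|\dot\gamma|\le C|\gamma|$. Lemma~\ref{lem:range} provides it, because the obstruction $\mathcal R_{\mathbf y}(1)$ to solving $T_{\mathbf y}F=1$ is itself of size $|\gamma|$.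

\begin{proposition}\label{prop:deform}
Let $\mathbf y_0\in\mathcal M$ be an equilibrium with $\mu\ne0$. There are $t_0>0$ and a smooth curve $\mathbf y(t)\in\mathcal M$, $|t|<t_0$, of equilibria with $\mathbf y(0)=\mathbf y_0$ and $\dot\mu(0)>0$.
\end{proposition}

\begin{proof}
Fix $\ell$, a point $z_*\in\ell$ and a neighborhood $\mathcal U$ of $\mathbf y_0$ with compact closure in $\mathcal M$ such that $\mu\ne0$ and no pole of $v_{\mathbf y}$ lies on $\ell$ for $\mathbf y\in\overline{\mathcal U}$. We shrink $\mathcal U$ when needed; $O(\cdot)$ is uniform in $\mathbf y\in\mathcal U$.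

\emph{Step 1: coordinates.} Every $g\in\mathcal L'_{\mathbf y}$ can be written uniquely as
\begin{equation}\label{eq:coord}
g=g_*+\sum_j\alpha_j\wp(z-z_j)+\sum_j\beta_j\psi(z-z_j)+\sum_j\beta_j'\psi(z-w_j),\qquad\sum_j(\beta_j+\beta_j')=0 .
\end{equation}
Here $\alpha_j,\beta_j,\beta_j'$ are the polar coefficients of $g$; the residues add up to $0$, so the three sums together are elliptic, and $g$ minus these sums is a constant $g_*$. This identifies $\mathcal L'_{\mathbf y}$ with the space $\mathcal V'$ of all admissible vectors $(g_*,\alpha,\beta,\beta')$, and $\mathcal L_{\mathbf y}$ with the subspace $\mathcal V=\{\beta'=0\}$. Neither space depends on $\mathbf y$, and the constant function $1$ is the fixed vector $(1,0,0,0)$. Each Laurent coefficient of \eqref{eq:coord} at $z_j$ or $w_j$, and the values of $g$, $g'$ at $z_*$, are linear in the coordinates with coefficients smooth in $\mathbf y$. By \eqref{eq:R}, $\mathcal R_{\mathbf y}:\mathcal V'\to\mathbb{C}^m$ depends smoothly on $\mathbf y$. So does $T_{\mathbf y}:\mathcal V\to\mathcal V'$: the polar coordinates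 of $T_{\mathbf y}F$ are given by \eqref{eq:polar}, and the constant coordinate is found by evaluating \eqref{eq:coord} at $z_*$.

\emph{Step 2: an approximate solution off the equilibria.} Let $H$ be a linear complement of $T_{\mathbf y_0}\mathcal V$ in $\mathcal V'$. By Lemma~\ref{lem:range}, the map $\mathcal V\oplus H\to\mathcal V'$, $(F,\eta)\mapsto T_{\mathbf y}F-\eta$, is invertible at $\mathbf y_0$, and $\mathcal R_{\mathbf y_0}$ is injective on $H$. By continuity, for $\mathbf y\in\mathcal U$ the first map is invertible with smooth inverse and $|\eta|\le C|\mathcal R_{\mathbf y}\eta|$ for $\eta\in H$. So there are $F_{\mathbf y}\in\mathcal V$ and $\eta_{\mathbf y}\in H$, smooth in $\mathbf y$, with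
\[
T_{\mathbf y}F_{\mathbf y}=1+\eta_{\mathbf y}.
\]
Applying $\mathcal R_{\mathbf y}$ gives $\mathcal R_j(\eta_{\mathbf y})=-\mathcal R_j(1)=2\overline{\gamma_j}$, hence $\eta_{\mathbf y}=O(|\gamma|)$. In particular $T_{\mathbf y_0}F_{\mathbf y_0}=1$. All polar coefficients of $T_{\mathbf y}F_{\mathbf y}$ are $O(|\gamma|)$, and the coefficients $\alpha_j,\beta_j,f_j$ of $F_{\mathbf y}$ at $z_j$ are bounded on $\mathcal U$. So \eqref{eq:polar} yields
\begin{equation}\label{eq:small}
\beta_j=O(|\gamma|),\qquad f_j-\kappa_j\alpha_j=O(|\gamma|),\qquad F_{\mathbf y}(w_j)=O(|\gamma|).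
\end{equation}

\emph{Step 3: the flow.} Let $J=\int_\ell F_{\mathbf y_0}\,dz$, which is nonzero by Lemma~\ref{lem:mean}, and let $c=\bar J/|J|$. With $F=F_{\mathbf y}$, the formulas \eqref{eq:velocity} define a smooth vector field on $\mathcal U$. Let $\mathbf y(t)$, $|t|<t_0$, be its integral curve through $\mathbf y_0$. Then $\dot\mu(0)=|J|/L>0$.

\emph{Step 4: the flow preserves $\gamma=0$.} At time $t$ let $F=F_{\mathbf y(t)}$, $\chi=cF+\bar cF^\dagger$ and $D=\dot v-\chi$. At $z_j$ the function $F^\dagger$ is holomorphic with value $\overline{F(w_j)}$, so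
\[
\chi=c\alpha_j\xi^{-2}+c\beta_j\xi^{-1}+\big(cf_j+\overline{cF(w_j)}\big)+O(\xi).
\]
By \eqref{eq:vdot} and $\dot z_j=-c\alpha_j$, the double poles cancel in $D$, and
\begin{equation}\label{eq:Dexp}
D=-c\beta_j\xi^{-1}+\big(\dot\gamma_j-c(f_j-\kappa_j\alpha_j)-\overline{cF(w_j)}\big)+O(\xi)\qquad\text{at }z_j.
\end{equation}
Since $D^\dagger=D$, the function $D$ has at $w_j$ at most a simple pole, with residue $\overline{c\beta_j}$. Therefore
\[
D=D_*-\sum_k\big[c\beta_k\psi(z-z_k)-\overline{c\beta_k}\,\psi(z-w_k)\big]
\]
with a constant $D_*$. By \eqref{eq:daggerint} and the choice of $\dot\mu$, $\int_\ell D\,dz=2L\dot\mu-2\operatorname{Re}\big(c\int_\ell F\,dz\big)=0$, so $D_*=O(|\beta|)$. The constant term of $D$ at $z_j$ is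
\[
D_*-\sum_{k\ne j}c\beta_k\psi(z_j-z_k)+\sum_k\overline{c\beta_k}\,\psi(z_j-w_k)=O(|\beta|).
\]
Comparing with \eqref{eq:Dexp} and using \eqref{eq:small}, we obtain $|\dot\gamma|\le C|\gamma|$ along the curve. Then $\big|\frac d{dt}|\gamma|^2\big|\le2C|\gamma|^2$ and $\gamma(\mathbf y(0))=0$, so $\gamma(\mathbf y(t))=0$ for $|t|<t_0$ by Gronwall's inequality.
\end{proof}

\section{End of the proofs}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:regular}]
For $m=1$ there is nothing to prove. Let $m\ge2$ and suppose that there is a non-regular equilibrium with $\mu>0$. Let $\mu^*$ be the supremum of $\mu$ over all non-regular equilibria of $m$ points. Then $0<\mu^*\le M$ by Proposition~\ref{prop:large}. Take non-regular equilibria $\mathbf y_n$ with $\mu_n\to\mu^*$. By Lemma~\ref{lem:compact} a subsequence converges to an equilibrium $\mathbf y_0\in\mathcal M$ with $\mu=\mu^*$. It is not regular, for otherwise the $\mathbf y_n$ would be regular for large $n$ by Lemmas~\ref{lem:locus} and~\ref{lem:rigid}(b). Let $\mathbf y(t)$ be the curve of Proposition~\ref{prop:deform}.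 For small $t>0$ we have $\mu(t)>\mu^*$, and $\mathbf y(t)$ is not regular, because regularity is a closed condition. This contradicts the definition of $\mu^*$.
\end{proof}

\begin{remark}\label{rem:sign}
The hypothesis $\mu>0$ makes $\mu^*\ne0$, which is needed in Lemma~\ref{lem:range}; Example~\ref{ex:m1} shows that the function $F$ need not exist for $\mu=0$. The reflection $z\mapsto L-\bar z$ of $\mathcal C$ turns $\mu$-equilibria into $(-\mu)$-equilibria and preserves regularity, so Theorem~\ref{thm:regular} also holds for $\mu<0$. For $\mu=0$ and $m\ge3$ the argument gives no information.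
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Write $P_j=ae^{z_j}$. By Lemma~\ref{lem:half}, \eqref{eq:S} holds if and only if the $z_j$ form a $\frac12$-equilibrium. By Theorem~\ref{thm:regular} such an equilibrium is regular, and by Proposition~\ref{prop:radius} a regular configuration with $\operatorname{Re}z_j=s$ is a $\frac12$-equilibrium if and only if $s=s_m$. This says that the $P_j$ are the vertices of a regular $m$-gon centered at $0$ with circumradius $r_m=ae^{s_m}$. Since $ae^{L/2}=\sqrt{ab}$ and $e^{L/(2m)}=(b/a)^{1/(2m)}$, the bounds $\frac L2<s_m<\frac L2+\frac L{2m}$ give the bounds for $r_m$.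
\end{proof}

\begin{thebibliography}{9}

\bibitem{DKM}
Del Pino, Kowalczyk and Musso, Calc. Var. PDE 24 (2005), 47--81.

\bibitem{GT}
M. Grossi and F. Takahashi, \emph{On the location of two blow up points on an annulus for the mean field equation}, arXiv:1404.5449 (2014).

\end{thebibliography}
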